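\title{Negative Ricci curvature on solvable Lie groups and filtrations of the nilradical}

\begin{abstract}
We prove a conjecture of Lauret and Will: for every nilpotent Lie algebra $\mathfrak n$ there is an open convex cone $\mathcal C$ in a maximal torus of derivations of $\mathfrak n$ such that a solvable Lie algebra $\mathfrak s$ with nilradical $\mathfrak n$ has an inner product of negative Ricci curvature if and only if, for some $Y\in\mathfrak s$, the real semisimple part of $\operatorname{ad}Y|_{\mathfrak n}$ is conjugate into $\mathcal C$ by an automorphism. The cone is explicit and polyhedral. It consists of the derivations with positive trace whose weighted trace on every nontrivial invariant filtration of $\mathfrak n$ is positive. Necessity follows by pairing the Ricci tensor with a canonical filtration. Sufficiency is proved by a degree argument for one-dimensional extensions of $\mathfrak n$, followed by a degeneration of the metric in the remaining directions.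
\end{abstract}

\section{Introduction}\label{sec:intro}

All Lie algebras in this paper are real and finite-dimensional. A \emph{metric} on a Lie algebra $\mathfrak s$ is an inner product on $\mathfrak s$; equivalently, it is a left-invariant Riemannian metric on the corresponding simply connected Lie group. We say that $\mathfrak s$ \emph{admits a $\operatorname{Ric}<0$ metric} if it has a metric whose Ricci curvature is negative definite. We determine which solvable Lie algebras do.

Let $\mathfrak s$ be solvable and let $\mathfrak n$ be its \emph{nilradical}, the maximal nilpotent ideal. A nonzero nilpotent Lie algebra has no $\operatorname{Ric}<0$ metric, because formula \eqref{eq:ricci} below gives $\operatorname{Ric}(Z,Z)\ge0$ for central $Z$. Negative curvature along $\mathfrak n$ must therefore be produced by the derivations $\operatorname{ad}Y|_{\mathfrak n}$ with $Y\in\mathfrak s\setminus\mathfrak n$. The simplest case is a one-dimensional extension $\mathbb RY\ltimes_D\mathfrak n$, with $[Y,X]=DX$, by a derivation $D$ that is symmetric for some inner product on $\mathfrak n$.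 If $Y$ is a unit vector orthogonal to $\mathfrak n$, then by Lemma \ref{lem:onedim}
\[
\operatorname{Ric}(Y,Y)=-\operatorname{tr}D^2,\qquad \operatorname{Ric}(Y,\mathfrak n)=0,\qquad \operatorname{Ric}|_{\mathfrak n}=M-(\operatorname{tr}D)\,D,
\]
where $M$ is the Ricci operator of $\mathfrak n$ itself. Multiplying the inner product on $\mathfrak n$ by a large constant makes $M$ small and leaves $D$ symmetric. Hence $\operatorname{Ric}<0$ metrics exist when all eigenvalues of $D$ are positive, and one may guess that this condition, up to replacing $Y$ by $-Y$, is also necessary. The guess fails for the three-dimensional Heisenberg algebra, where the negative eigenvalues of $M$ can compensate a negative eigenvalue of $D$ (Section \ref{sec:heis}). The set of admissible $D$ thus depends on the bracket of $\mathfrak n$. Adding to $D$ a commuting skew-symmetric derivation does not change the three formulas, which suggests that only the real parts of the eigenvalues of $\operatorname{ad}Y|_{\mathfrak n}$ matter.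

To make this precise, recall that every $A\in\operatorname{Der}(\mathfrak n)$ has an additive Jordan decomposition
\[
A=A^{\mathbb R}+A^{i\mathbb R}+A^{n}
\]
into pairwise commuting derivations, where $A^{\mathbb R}$ is diagonalizable over $\mathbb R$, $A^{i\mathbb R}$ is diagonalizable over $\mathbb C$ with imaginary eigenvalues, and $A^n$ is nilpotent. A \emph{maximal torus} $\mathfrak t(\mathfrak n)$ of $\mathfrak n$ is a maximal abelian subspace of $\operatorname{Der}(\mathfrak n)$ consisting of derivations diagonalizable over $\mathbb R$. It is known to be unique up to conjugation by $\operatorname{Aut}(\mathfrak n)$; we fix one. An \emph{open convex cone} in $\mathfrak t(\mathfrak n)$ is an open convex subset that is closed under multiplication by positive scalars. It need not contain $0$, and it may be empty. The following conjecture is posed in \cite{LW}.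

\medskip
\noindent\textbf{Conjecture.} \emph{For each nilpotent Lie algebra $\mathfrak n$ there is an open convex cone $\mathcal C\subset\mathfrak t(\mathfrak n)$ with the following property: a solvable Lie algebra $\mathfrak s$ with nilradical $\mathfrak n$ admits a $\operatorname{Ric}<0$ metric if and only if there are $Y\in\mathfrak s$ and $\varphi\in\operatorname{Aut}(\mathfrak n)$ with $\varphi\,(\operatorname{ad}Y|_{\mathfrak n})^{\mathbb R}\varphi^{-1}\in\mathcal C$.}
\medskip

If $\mathfrak n=0$, then $\mathfrak s=0$, since the last nonzero term of the derived series of a nonzero solvable Lie algebra is a nonzero abelian ideal; the cone $\mathcal C=\mathfrak t(\mathfrak n)=\{0\}$ then has the required property vacuously. From now on $\mathfrak n\ne0$. The cone is described by filtrations.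

\begin{definition}\label{def:filtration}
A \emph{filtration} of $\mathfrak n$ is a decreasing family $F=(F_a)_{a\ge0}$ of subspaces such that $F_0=\mathfrak n$, $F_a=0$ for large $a$, $F_a=\bigcap_{b<a}F_b$ for $a>0$, and $[F_a,F_b]\subset F_{a+b}$ for all $a,b\ge0$. It is \emph{nontrivial} if $F_a\ne0$ for some $a>0$. If $E\in\mathfrak{gl}(\mathfrak n)$ preserves every $F_a$, we say that $F$ is \emph{$E$-invariant} and put
\[
w_F(E)=\int_0^\infty\operatorname{tr}(E|_{F_a})\,da .
\]
A derivation $D$ that is diagonalizable over $\mathbb R$ is \emph{good} if $w_F(D)>0$ for every nontrivial $D$-invariant filtration $F$.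
\end{definition}

Taking $b=0$ shows that each $F_a$ is an ideal of $\mathfrak n$. The number $w_F(E)$ is a weighted trace in which a direction that survives up to level $a$ counts with weight $a$. For instance, if $U\ne0$ is an abelian ideal, then $F_a=U$ for $0<a\le1$ and $F_a=0$ for $a>1$ is a nontrivial filtration with $w_F(E)=\operatorname{tr}(E|_U)$. The choice $U=\mathfrak n$ is allowed only when $\mathfrak n$ is abelian, and so the condition on the full trace is listed separately in the definition
\[
\mathcal C=\{D\in\mathfrak t(\mathfrak n):\ \operatorname{tr}D>0\text{ and }D\text{ is good}\}.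
\]
An automorphism $\varphi$ carries a $D$-invariant filtration $F$ to the $\varphi D\varphi^{-1}$-invariant filtration $\varphi F=(\varphi F_a)$, and $w_{\varphi F}(\varphi D\varphi^{-1})=w_F(D)$. So goodness is invariant under conjugation by $\operatorname{Aut}(\mathfrak n)$.

\begin{theorem}\label{thm:main}
Let $\mathfrak n\ne0$ be a nilpotent Lie algebra.
\begin{enumerate}
\item[(a)] The set $\mathcal C$ is an open convex cone in $\mathfrak t(\mathfrak n)$. It is polyhedral: it is cut out by finitely many strict linear inequalities with integer coefficients in the weights of $\mathfrak t(\mathfrak n)$ on $\mathfrak n$.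
\item[(b)] A solvable Lie algebra $\mathfrak s$ with nilradical $\mathfrak n$ admits a $\operatorname{Ric}<0$ metric if and only if there is $Y\in\mathfrak s$ such that $(\operatorname{ad}Y|_{\mathfrak n})^{\mathbb R}$ is good and has positive trace, equivalently, lies in $\mathcal C$ up to conjugation by $\operatorname{Aut}(\mathfrak n)$.
\end{enumerate}
Hence the conjecture holds.
\end{theorem}

Section \ref{sec:prelim} collects the algebraic facts and curvature formulas, and Section \ref{sec:heis} carries out both directions of the proof for the Heisenberg algebra. Section \ref{sec:filt} attaches to a derivation that is not good a canonical filtration that witnesses this; part (a) follows, and so does necessity in (b) (Section \ref{sec:nec}). Sufficiency is proved first for $\mathbb RY+\mathfrak n$ (Section \ref{sec:suff}) and then carried over to $\mathfrak s$ (Section \ref{sec:ext}). Section \ref{sec:end} assembles the proof.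

\section{Algebraic facts and the Ricci formula}\label{sec:prelim}

\subsection{Solvable Lie algebras}

We use Lie's theorem (a solvable Lie algebra of endomorphisms of a complex vector space is triangular in some basis) and Engel's theorem (a Lie algebra of nilpotent endomorphisms is strictly triangular in some basis; a Lie algebra is nilpotent if all its adjoint maps are nilpotent). Let $\mathfrak s$ be solvable with nilradical $\mathfrak n$.

\begin{enumerate}
\item[(F1)] $[\mathfrak s,\mathfrak s]\subset\mathfrak n$. Consequently $\operatorname{tr}\operatorname{ad}V=\operatorname{tr}(\operatorname{ad}V|_{\mathfrak n})$ for $V\in\mathfrak s$, the map $\operatorname{ad}X$ is nilpotent on $\mathfrak s$ for $X\in\mathfrak n$, and every subspace of $\mathfrak s$ containing $\mathfrak n$ is an ideal.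
\item[(F2)] $\operatorname{tr}(\operatorname{ad}V\operatorname{ad}X)=0$ for $V\in\mathfrak s$, $X\in\mathfrak n$; and $\operatorname{tr}(E\operatorname{ad}X)=0$ on $\mathfrak n$ for $E\in\operatorname{Der}(\mathfrak n)$, $X\in\mathfrak n$. Indeed, $\operatorname{ad}\mathfrak s$ and $\mathbb RE+\operatorname{ad}\mathfrak n$ are solvable (for the latter, $[E,\operatorname{ad}X]=\operatorname{ad}EX$), hence triangular over $\mathbb C$, and the nilpotent operator $\operatorname{ad}X$ is then strictly triangular.
\item[(F3)] If $W\in\mathfrak s$ and $\operatorname{ad}W|_{\mathfrak n}$ is nilpotent, then $W\in\mathfrak n$. Indeed, $\operatorname{ad}W$ is nilpotent on $\mathfrak s$ by (F1). In a basis of $\mathfrak s_{\mathbb C}$ that triangularizes $\operatorname{ad}\mathfrak s$, both $\operatorname{ad}W$ and $\operatorname{ad}\mathfrak n$ are strictly triangular, so the ideal $\mathbb RW+\mathfrak n$ is nilpotent and equals $\mathfrak n$.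
\item[(F4)] On the generalized eigenspace of an operator $A$ for the eigenvalue $\lambda\in\mathbb C$, the part $A^{\mathbb R}$ is the scalar $\operatorname{Re}\lambda$ and $A^{i\mathbb R}$ is the scalar $i\operatorname{Im}\lambda$. The three parts are real polynomials in $A$. So if $A$ preserves a subspace $U$, they do too, and $\operatorname{tr}(A|_U)=\operatorname{tr}(A^{\mathbb R}|_U)$, because the trace of $A^{i\mathbb R}|_U$ is both real and imaginary and $A^n|_U$ is nilpotent.
\end{enumerate}

By (F4), an $A$-invariant filtration $F$ is $A^{\mathbb R}$-invariant and $w_F(A)=w_F(A^{\mathbb R})$. Also $w_F$ is linear on the operators preserving $F$, and $w_F(\operatorname{ad}X)=0$ for $X\in\mathfrak n$.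

\subsection{The Ricci formula}

For operators on a Euclidean space put $\langle E,E'\rangle=\operatorname{tr}(E^tE')$ and $S(E)=\frac12(E+E^t)$; then
\begin{equation}\label{eq:sym}
|S(E)|^2=\tfrac12|E|^2+\tfrac12\operatorname{tr}E^2 .
\end{equation}
Let $\mathfrak s$ be a Lie algebra with an inner product, an orthonormal basis $\{e_i\}$ and Killing form $B(V,V')=\operatorname{tr}(\operatorname{ad}V\operatorname{ad}V')$. The \emph{mean curvature vector} $H\in\mathfrak s$ is defined by $\langle H,V\rangle=\operatorname{tr}\operatorname{ad}V$ for all $V$. By \cite[Cor.~7.38]{Besse},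
\begin{equation}\label{eq:ricci}
\operatorname{Ric}(V,V)=-\tfrac12\sum_i|[V,e_i]|^2-\tfrac12B(V,V)+\tfrac14\sum_{i,j}\langle[e_i,e_j],V\rangle^2-\langle[H,V],V\rangle .
\end{equation}
The right side depends continuously on the inner product, so $\operatorname{Ric}<0$ is an open condition. We use the same symbol for a symmetric bilinear form and for the symmetric operator representing it.

The first and third terms of \eqref{eq:ricci} make sense for any skew-symmetric bilinear map $\lambda$ on a Euclidean space with values in that space. Write $\lambda(e_i,e_j)=\sum_l\lambda_{ijl}e_l$, $|\lambda|^2=\sum_{i,j,l}\lambda_{ijl}^2$, $\operatorname{ad}_\lambda X=\lambda(X,\cdot)$, and define the symmetric operator $M_\lambda$ by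
\begin{equation}\label{eq:M}
\langle M_\lambda X,X'\rangle=-\tfrac12\sum_i\langle\lambda(X,e_i),\lambda(X',e_i)\rangle+\tfrac14\sum_{i,j}\langle\lambda(e_i,e_j),X\rangle\langle\lambda(e_i,e_j),X'\rangle .
\end{equation}
It does not depend on the orthonormal basis. For a nilpotent Lie algebra $B=0$ and $H=0$, so $M_\lambda$ is its Ricci operator. The proof rests on pairing operators with a symmetric operator $K$. If $Ke_i=k_ie_i$ in an orthonormal basis, then
\begin{equation}\label{eq:pairM}
\operatorname{tr}(M_\lambda K)=\tfrac14\sum_{i,j,l}k_l\lambda_{ijl}^2-\tfrac12\sum_{i,j,l}k_i\lambda_{ijl}^2=\tfrac14\sum_{i,j,l}(k_l-k_i-k_j)\lambda_{ijl}^2,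
\end{equation}
where the last step uses $\lambda_{ijl}^2=\lambda_{jil}^2$. For an operator $\nu$ with entries $\nu_{lj}=\langle\nu e_j,e_l\rangle$ we have $(\nu\nu^t)_{ll}=\sum_j\nu_{lj}^2$ and $(\nu^t\nu)_{jj}=\sum_l\nu_{lj}^2$, and hence
\begin{equation}\label{eq:pairN}
\tfrac12\operatorname{tr}([\nu,\nu^t]K)=\tfrac12\sum_{l,j}(k_l-k_j)\nu_{lj}^2 .
\end{equation}
For invertible $g$ let $(g\cdot\lambda)(X,X')=g\lambda(g^{-1}X,g^{-1}X')$. If $g$ is orthogonal, then $M_{g\cdot\lambda}=gM_\lambda g^{-1}$. If $ge_i=g_ie_i$, then
\begin{equation}\label{eq:scale}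
(g\cdot\lambda)_{ijl}=\frac{g_l}{g_ig_j}\,\lambda_{ijl},\qquad (g\nu g^{-1})_{lj}=\frac{g_l}{g_j}\,\nu_{lj}.
\end{equation}

\begin{lemma}\label{lem:onedim}
Let $\mathfrak n$ be a nilpotent Lie algebra with bracket $\lambda$ and an inner product, let $A\in\operatorname{Der}(\mathfrak n)$, and give $\mathbb RY\ltimes_A\mathfrak n$ the metric with $|Y|=1$, $Y\perp\mathfrak n$. Then for $X\in\mathfrak n$
\[
\operatorname{Ric}(Y,Y)=-|S(A)|^2,\qquad\operatorname{Ric}(Y,X)=-\tfrac12\operatorname{tr}(A^t\operatorname{ad}_\lambda X),
\]
\[
\operatorname{Ric}|_{\mathfrak n}=M_\lambda+\tfrac12[A,A^t]-(\operatorname{tr}A)\,S(A).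
\]
\end{lemma}

\begin{proof}
Let $e_i$ be an orthonormal basis of $\mathfrak n$ and use the basis $Y,e_1,e_2,\dots$ in \eqref{eq:ricci}. All brackets lie in $\mathfrak n$ and are orthogonal to $Y$. The maps $\operatorname{ad}X$, $X\in\mathfrak n$, are nilpotent, so $H=(\operatorname{tr}A)Y$, and $B(V,X)=0$ for all $V$, as in (F2).

For $V=Y$ the third and fourth terms vanish, and the first two give $-\frac12|A|^2-\frac12\operatorname{tr}A^2=-|S(A)|^2$ by \eqref{eq:sym}. In the polarization of \eqref{eq:ricci} at $(Y,X)$ the first term is $-\frac12\sum_i\langle Ae_i,[X,e_i]\rangle=-\frac12\operatorname{tr}(A^t\operatorname{ad}_\lambda X)$; the second vanishes; the third contains the factors $\langle[\cdot,\cdot],Y\rangle=0$; and the fourth is $-\frac12\langle[H,Y],X\rangle-\frac12\langle[H,X],Y\rangle=0$. For $V=X$, the basis vectors $e_i$ contribute $\langle M_\lambda X,X\rangle$ to the first and third terms. The basis vector $Y$ contributes $-\frac12|AX|^2$ to the first term and $\frac14\cdot2\sum_i\langle Ae_i,X\rangle^2=\frac12|A^tX|^2$ to the third; together these are $\frac12\langle[A,A^t]X,X\rangle$.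 The fourth term is $-(\operatorname{tr}A)\langle AX,X\rangle$.
\end{proof}

When $A=D+J$ with $D$ a symmetric derivation, $J$ a skew derivation and $[D,J]=0$, we have $S(A)=D$, $[A,A^t]=0$, $\operatorname{tr}A=\operatorname{tr}D$, and $\operatorname{tr}(A^t\operatorname{ad}_\lambda X)=0$ by (F2). This gives the formulas of the introduction.

\section{The Heisenberg algebra}\label{sec:heis}

Let $\mathfrak n$ have basis $e_1,e_2,e_3$ with $[e_1,e_2]=e_3$ and $e_3$ central. Let $D=\operatorname{diag}(a,b,a+b)$, $\tau=\operatorname{tr}D=2(a+b)>0$, and $\mathfrak s=\mathbb RY\ltimes_D\mathfrak n$. We show by hand that $\mathfrak s$ admits a $\operatorname{Ric}<0$ metric if and only if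
\begin{equation}\label{eq:heis}
2a+b>0\qquad\text{and}\qquad a+2b>0 .
\end{equation}
For example, $D=\operatorname{diag}(3,-1,2)$ satisfies \eqref{eq:heis}.

\emph{Necessity.} Take any $\operatorname{Ric}<0$ metric on $\mathfrak s$. The plane $U=\langle e_1,e_3\rangle$ is an abelian ideal of $\mathfrak s$. Let $K$ be the orthogonal projection onto $U$, choose an orthonormal eigenbasis $f_i$ of $K$ with eigenvalues $k_i\in\{0,1\}$, and let $c_{ijl}$ be the structure constants of the bracket $c$ of $\mathfrak s$. If $c_{ijl}\ne0$, then $k_i=k_j=1$ is impossible because $U$ is abelian, and $k_i+k_j=1$ forces $k_l=1$ because $U$ is an ideal. So $k_l\ge k_i+k_j$, and $\operatorname{tr}(M_cK)\ge0$ by \eqref{eq:pairM}. Since $B$ vanishes on $\mathfrak n$, formula \eqref{eq:ricci} gives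
\[
0>\operatorname{tr}(\operatorname{Ric}K)=\operatorname{tr}(M_cK)-\operatorname{tr}(\operatorname{ad}H|_U)\ge-\operatorname{tr}(\operatorname{ad}H|_U).
\]
Write $H=xY+X$ with $X\in\mathfrak n$. Then $\operatorname{tr}(\operatorname{ad}H|_U)=x(2a+b)>0$, so $x\neq0$, and $x\tau=\operatorname{tr}\operatorname{ad}H=|H|^2>0$ gives $x>0$. Hence $2a+b>0$. The ideal $\langle e_2,e_3\rangle$ gives $a+2b>0$. The point is that the unknown term $M_c$ has a sign when it is paired with an operator $K$ satisfying $k_l\ge k_i+k_j$ on the support of the bracket. Such operators are the same as filtrations (Lemma \ref{lem:split}).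

\emph{Sufficiency.} Make $e_1,e_2,e_3$ orthonormal, let $\mu$ be the bracket, and let $g=\operatorname{diag}(g_1,g_2,g_3)$ with $g_i>0$. The metric $\langle g\cdot,g\cdot\rangle$ on $(\mathfrak n,\mu)$ is isometric via $g$ to the fixed metric on $(\mathfrak n,g\cdot\mu)$, and $(g\cdot\mu)(e_1,e_2)=\frac{g_3}{g_1g_2}e_3$. By \eqref{eq:M}, $M_{g\cdot\mu}=\operatorname{diag}(-s,-s,s)$ with $s=g_3^2/(2g_1^2g_2^2)$. We need $M_{g\cdot\mu}-\tau D<0$. In higher dimensions we shall have no direct way to solve such an inequality, so we replace it by an equation that implies it: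
\[
M_{g\cdot\mu}+gg^t-\tau D=0,\quad\text{that is,}\quad g_1^2=\tau a+s,\quad g_2^2=\tau b+s,\quad g_3^2=\tau(a+b)-s .
\]
Substituting into the definition of $s$ gives $f(s):=2s(\tau a+s)(\tau b+s)-(\tau(a+b)-s)=0$, to be solved with $s_0<s<s_1$, where $s_0=\max(0,-\tau a,-\tau b)$ and $s_1=\tau(a+b)$. Condition \eqref{eq:heis} gives $s_0<s_1$. Then $f(s_0)=-(s_1-s_0)<0$ and $f(s_1)>0$, so a solution exists, and for it $\operatorname{Ric}|_{\mathfrak n}=-gg^t<0$ and $\operatorname{Ric}(Y,Y)=-\operatorname{tr}D^2<0$. In general the Brouwer degree replaces the intermediate value theorem, and goodness of $D$ supplies the boundary behavior.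

\section{Filtrations and the cone $\mathcal C$}\label{sec:filt}

Let $m=\dim\mathfrak n$, let $\mu$ be the bracket of $\mathfrak n$, and let $\mu_{ijl}$ be its structure constants in the basis under consideration. For an operator $K$ on $\mathfrak n$ that is diagonalizable with eigenvalues $\ge0$, let $F^K_a$ be the sum of the eigenspaces with eigenvalue $\ge a$. We say that $K$ \emph{splits} the family $F^K$.

\begin{lemma}\label{lem:split}
\begin{enumerate}
\item[(a)] Let $Ke_i=k_ie_i$ in a basis of $\mathfrak n$, with all $k_i\ge0$. Then $F^K$ is a filtration if and only if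
\begin{equation}\label{eq:filt}
\mu_{ijl}\ne0\ \Longrightarrow\ k_l\ge k_i+k_j ,
\end{equation}
and it is nontrivial if and only if $K\neq0$. If $E$ preserves $F^K$, then $w_{F^K}(E)=\operatorname{tr}(EK)$.
\item[(b)] Given an inner product on $\mathfrak n$, every filtration $F$ is split by a symmetric operator $K\ge0$ that commutes with every symmetric operator preserving $F$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $F^K_a=\langle e_i:k_i\ge a\rangle$, which is decreasing, left-continuous, equal to $\mathfrak n$ at $a=0$ and zero for large $a$. If $F^K$ is a filtration, then $[e_i,e_j]\in F^K_{k_i+k_j}$, which is \eqref{eq:filt}. Conversely, \eqref{eq:filt} gives $[e_i,e_j]\in F^K_{k_i+k_j}\subset F^K_{a+b}$ when $k_i\ge a$, $k_j\ge b$. If $E$ preserves $F^K$, then $\operatorname{tr}(E|_{F^K_a})=\sum_{k_i\ge a}E_{ii}$, and integration over $a$ gives $\sum_ik_iE_{ii}=\operatorname{tr}(EK)$.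

(b) The function $\dim F_a$ is nonincreasing, integer valued and left-continuous, so there are $0=c_0<c_1<\dots<c_r<c_{r+1}$ such that $F_a=F_{c_s}$ for $c_{s-1}<a\le c_s$, $1\le s\le r$, and $F_a=0$ for $a>c_r$. Let $K$ be the scalar $c_s$ on the orthogonal complement of $F_{c_{s+1}}$ in $F_{c_s}$, for $0\le s\le r$. A symmetric operator preserving $F$ preserves these complements, and so it commutes with $K$.
\end{proof}

In particular, condition \eqref{eq:filt} does not depend on the chosen eigenbasis of $K$. Below we use goodness in this form: if $D$ is good and $K\ne0$ is diagonalizable with eigenvalues $\ge0$, commutes with $D$ and satisfies \eqref{eq:filt}, then $\operatorname{tr}(DK)>0$.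

The definition of goodness has two defects. The family of filtrations to be tested depends on $D$, so convexity of $\mathcal C$ is not visible. And a filtration with $w_F(D)\le0$ consists of ideals of $\mathfrak n$, whereas the argument of Section \ref{sec:heis} needs ideals of $\mathfrak s$. Both defects disappear if the witness $F$ can be chosen canonically, for then it inherits all symmetries of $D$. For example, if $\mathfrak n=\mathbb R^2$ is abelian and $D=-\operatorname{Id}$, every line is a witness, and no line is invariant under $GL_2(\mathbb R)$. Among the splitting operators of trace $1$, however, $\operatorname{tr}K^2$ is smallest for $K=\frac12\operatorname{Id}$, whose filtration is invariant. The same minimization works in general.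

\begin{lemma}\label{lem:canonical}
Let $D\in\operatorname{Der}(\mathfrak n)$ be diagonalizable over $\mathbb R$ and not good. There is a nontrivial filtration $F$ with $w_F(D)\le0$ that is invariant under all automorphisms commuting with $D$, and hence under all derivations commuting with $D$, in particular under $D$.
\end{lemma}

\begin{proof}
Let $\mathcal F$ be the set of $D$-invariant filtrations with $w_F(D)\le0$ and $w_F(\operatorname{Id})=1$. Its members are nontrivial. It is nonempty, since replacing $F_a$ by $F_{a/c}$, $c>0$, gives a filtration and multiplies $w_F$ by $c$. Put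
\[
|F|^2=\int_0^\infty2a\dim F_a\,da ,
\]
which equals $\sum_ik_i^2=\operatorname{tr}K^2$ for every $K$ splitting $F$.

\emph{A minimizer of $|F|^2$ on $\mathcal F$ exists.} Fix an inner product for which $D$ is symmetric. By Lemma \ref{lem:split}, the members of $\mathcal F$ are the $F^K$ with $K$ in the set $\mathcal K$ of symmetric operators satisfying $K\ge0$, $[K,D]=0$, $\operatorname{tr}K=1$, $\operatorname{tr}(DK)\le0$ and \eqref{eq:filt}. The set $\mathcal K$ is bounded, and all conditions but the last are closed. Let $K_p\in\mathcal K$ converge to $K$. Choose orthonormal eigenbases $e_i^p$ of $K_p$ with eigenvalues $k^p_i$ and pass to a subsequence with $e_i^p\to e_i$, $k_i^p\to k_i$; then $Ke_i=k_ie_i$. If $k_l<k_i+k_j$, then $k_l^p<k_i^p+k_j^p$ for large $p$, so the structure constant $\mu^p_{ijl}$ in the basis $e^p$ vanishes, and $\mu_{ijl}=\lim\mu_{ijl}^p=0$. Thus $\mathcal K$ is compact and $\operatorname{tr}K^2$ attains its minimum.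

\emph{The minimizer is unique.} We use that two flags in a vector space have a common adapted basis, that is, a basis such that each member of either flag is spanned by basis vectors. To see this, refine both flags to complete flags, let $u$ span the line of the second flag, and choose a hyperplane $\Pi\not\ni u$ containing the largest member of the first flag that does not contain $u$. Every member of either flag lies in $\Pi$ or is the sum of $\mathbb Ru$ and its intersection with $\Pi$; apply induction to the intersections with $\Pi$ and add $u$.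

Let $F,F'\in\mathcal F$ be minimizers. A $D$-invariant subspace is the sum of its intersections with the eigenspaces of $D$. Choosing a common adapted basis in each eigenspace, we obtain a basis with $De_i=d_ie_i$, $F_a=\langle e_i:k_i\ge a\rangle$ and $F'_a=\langle e_i:k_i'\ge a\rangle$. Both $k$ and $k'$ satisfy \eqref{eq:filt} in this basis, so $\frac12(k+k')$ does, and it defines a $D$-invariant filtration $G$. We have $w_G(\operatorname{Id})=\frac12\sum(k_i+k_i')=1$ and $w_G(D)=\frac12\sum d_i(k_i+k'_i)\le0$, so $G\in\mathcal F$, and
\[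
|G|^2=\tfrac12|F|^2+\tfrac12|F'|^2-\tfrac14\sum_i(k_i-k_i')^2 .
\]
Minimality forces $k=k'$, that is, $F=F'$.

\emph{Invariance.} If $\varphi\in\operatorname{Aut}(\mathfrak n)$ commutes with $D$, then $\varphi F\in\mathcal F$ and $|\varphi F|=|F|$, so $\varphi F=F$ for the minimizer $F$. For a derivation $E$ commuting with $D$, apply this to $\varphi=e^{sE}$ and differentiate at $s=0$.
\end{proof}

\begin{proposition}\label{prop:cone}
Part (a) of Theorem \ref{thm:main} holds. A derivation $D$ diagonalizable over $\mathbb R$ is conjugate into $\mathcal C$ under $\operatorname{Aut}(\mathfrak n)$ if and only if $D$ is good and $\operatorname{tr}D>0$.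
\end{proposition}

\begin{proof}
Write $\mathfrak t=\mathfrak t(\mathfrak n)$. If $D\in\mathfrak t$ is not good, the filtration of Lemma \ref{lem:canonical} is $\mathfrak t$-invariant because $\mathfrak t$ is abelian. So $D\in\mathfrak t$ is good if and only if $w_F(D)>0$ for all nontrivial $\mathfrak t$-invariant $F$, and this family of filtrations does not depend on $D$.

The elements of $\mathfrak t$ are simultaneously diagonalizable; list the weights with multiplicity as $\alpha_1,\dots,\alpha_m\in\mathfrak t^*$. Call a basis $e=(e_i)$ a \emph{weight basis} if $De_i=\alpha_i(D)e_i$ for all $D\in\mathfrak t$, and put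
\[
\Gamma_e=\{k\in\mathbb R^m_{\ge0}:\ k_l\ge k_i+k_j\text{ whenever }\mu_{ijl}\ne0\}.
\]
A $\mathfrak t$-invariant subspace is the sum of its intersections with the weight spaces, so a $\mathfrak t$-invariant filtration has an adapted weight basis. By Lemma \ref{lem:split}(a), the nontrivial $\mathfrak t$-invariant filtrations are exactly those given by a weight basis $e$ and a nonzero $k\in\Gamma_e$, and then $w_F(D)=\sum_ik_i\alpha_i(D)$. The cone $\Gamma_e$ depends only on the set of triples $(i,j,l)$ with $\mu_{ijl}\ne0$, so finitely many cones occur. Each is defined by finitely many linear inequalities with integer coefficients, hence is the set of nonnegative combinations of finitely many nonzero integer vectors, all in $\mathbb R^m_{\ge0}$. A linear function is positive on $\Gamma_e\setminus\{0\}$ if and only if it is positive on these generators. Together with $\operatorname{tr}D=\sum_i\alpha_i(D)>0$, this describes $\mathcal C$ by finitely many strict homogeneous inequalities $\sum_ik_i\alpha_i(D)>0$ with $k_i\in\mathbb Z$. Such a set is open, convex and closed under positive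 scaling.

For the second statement, $\mathbb RD$ lies in a maximal torus, which is conjugate to $\mathfrak t$, and goodness and trace are invariant under conjugation.
\end{proof}

\begin{example}\label{ex:cones}
If $\mathfrak n$ is abelian, $\mathfrak t$ is the space of diagonal matrices in some basis, $\Gamma_e=\mathbb R^m_{\ge0}$, and $\mathcal C$ consists of the diagonal matrices with positive entries. For the Heisenberg algebra take $\mathfrak t=\{\operatorname{diag}(a,b,a+b)\}$; it is maximal, since its three weights are distinct, so that a derivation commuting with $\mathfrak t$ is diagonal. The weight basis is unique up to scalars, and $\Gamma_e=\{k\ge0:k_3\ge k_1+k_2\}$ is generated by $(1,0,1)$, $(0,1,1)$, $(0,0,1)$. These give $2a+b>0$, $a+2b>0$, $a+b>0$, so $\mathcal C$ is defined by \eqref{eq:heis}. For every $\mathfrak n$, an element $D\in\mathfrak t$ with positive eigenvalues lies in $\mathcal C$, because $w_F(D)=\sum k_i\alpha_i(D)$; and an element of $\mathcal C$ has positive eigenvalues on the center $\mathfrak z(\mathfrak n)$, because a central eigenvector spans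 an invariant abelian ideal. If all derivations of $\mathfrak n$ have trace zero, $\mathcal C$ is empty.
\end{example}

\section{Necessity}\label{sec:nec}

The pairing argument of Section \ref{sec:heis} applies to any filtration by ideals of $\mathfrak s$.

\begin{lemma}\label{lem:pairing}
Let $\mathfrak s$ be solvable with nilradical $\mathfrak n$ and with a $\operatorname{Ric}<0$ metric, and let $H$ be the mean curvature vector. Then $w_F(\operatorname{ad}H|_{\mathfrak n})>0$ for every nontrivial filtration $F$ of $\mathfrak n$ whose members are ideals of $\mathfrak s$.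
\end{lemma}

\begin{proof}
Let $K\ge0$ be the symmetric operator on $\mathfrak n$ from Lemma \ref{lem:split}(b), extended by $0$ to $\mathfrak n^\perp$; then $K\ne0$. Put $\hat F_0=\mathfrak s$ and $\hat F_a=F_a$ for $a>0$. Then $\hat F_a$ is the sum of the eigenspaces of $K$ on $\mathfrak s$ with eigenvalue $\ge a$, and $[\hat F_a,\hat F_b]\subset\hat F_{a+b}$ for all $a,b\ge0$; the case $a=0$ is the hypothesis that the $F_b$ are ideals of $\mathfrak s$. So in an orthonormal eigenbasis $e_i$ of $K$, a structure constant $c_{ijl}$ of $\mathfrak s$ is nonzero only if $k_l\ge k_i+k_j$. The vectors $e_l$ with $k_l>0$ lie in $\mathfrak n$, where $B$ vanishes by (F2). By \eqref{eq:ricci}, \eqref{eq:pairM} and Lemma \ref{lem:split}(a),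
\[
0>\sum_lk_l\operatorname{Ric}(e_l,e_l)=\tfrac14\sum_{i,j,l}(k_l-k_i-k_j)c_{ijl}^2-\operatorname{tr}(\operatorname{ad}H|_{\mathfrak n}K|_{\mathfrak n})\ge-w_F(\operatorname{ad}H|_{\mathfrak n}).\qedhere
\]
\end{proof}

One would like to take $Y=H$. But Lemma \ref{lem:pairing} sees only ideals of $\mathfrak s$, and the canonical filtration of $D=(\operatorname{ad}Y|_{\mathfrak n})^{\mathbb R}$ is known to be invariant only under $\operatorname{ad}\mathfrak n$ and under derivations commuting with $D$. We therefore move $H$, by an element of $\mathfrak n$, into a subalgebra $\mathfrak h$ with $\mathfrak s=\mathfrak h+\mathfrak n$ whose action commutes with $D$. A Cartan subalgebra does this.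

Recall the following. If a nilpotent Lie algebra $\mathfrak h$ acts on a real vector space $V$, then $V_{\mathbb C}=\bigoplus_\chi V_\chi$, where $\chi$ runs over finitely many linear maps $\mathfrak h\to\mathbb C$, the generalized weight space $V_\chi$ is $\mathfrak h$-invariant, and each $W\in\mathfrak h$ has the single eigenvalue $\chi(W)$ on $V_\chi$. A \emph{Cartan subalgebra} of $\mathfrak s$ is a nilpotent subalgebra $\mathfrak h$ equal to its own normalizer. Cartan subalgebras exist, and for the adjoint action of $\mathfrak h$ on $\mathfrak s$ the generalized weight space of weight $0$ is $\mathfrak h_{\mathbb C}$.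

\begin{proposition}\label{prop:nec}
If a solvable Lie algebra $\mathfrak s$ with nilradical $\mathfrak n$ admits a $\operatorname{Ric}<0$ metric, there is $Y\in\mathfrak s$ such that $(\operatorname{ad}Y|_{\mathfrak n})^{\mathbb R}$ is good and has positive trace.
\end{proposition}

\begin{proof}
The center $\mathfrak z(\mathfrak n)$ is a nonzero abelian ideal of $\mathfrak n$, and it is an ideal of $\mathfrak s$ because derivations preserve it. Lemma \ref{lem:pairing}, applied to the filtration equal to $\mathfrak z(\mathfrak n)$ for $0<a\le1$ and to $0$ for $a>1$, shows that $H\ne0$. By (F1), $\operatorname{tr}(\operatorname{ad}H|_{\mathfrak n})=\operatorname{tr}\operatorname{ad}H=|H|^2>0$.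

Let $\mathfrak h$ be a Cartan subalgebra of $\mathfrak s$. If $\chi\ne0$, some $W\in\mathfrak h$ has $\chi(W)\neq0$ and acts invertibly on $\mathfrak s_\chi$, so $\mathfrak s_\chi\subset[\mathfrak s,\mathfrak s]_{\mathbb C}\subset\mathfrak n_{\mathbb C}$. Hence $\mathfrak s=\mathfrak h+\mathfrak n$. Choose $X\in\mathfrak n$ with $Y:=H+X\in\mathfrak h$, and put $D=(\operatorname{ad}Y|_{\mathfrak n})^{\mathbb R}$. On each generalized weight space $\mathfrak n_\chi\subset\mathfrak n_{\mathbb C}$ the operator $D$ is the scalar $\operatorname{Re}\chi(Y)$, and $\operatorname{ad}\mathfrak h$ preserves $\mathfrak n_\chi$. So $D$ commutes with $\operatorname{ad}W|_{\mathfrak n}$ for all $W\in\mathfrak h$. By (F4) and the nilpotency of $\operatorname{ad}X$, $\operatorname{tr}D=\operatorname{tr}(\operatorname{ad}Y|_{\mathfrak n})=\operatorname{tr}(\operatorname{ad}H|_{\mathfrak n})>0$.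

Suppose that $D$ is not good, and let $F$ be the filtration of Lemma \ref{lem:canonical}. Its members are ideals of $\mathfrak n$ and are invariant under $\operatorname{ad}\mathfrak h$, so they are ideals of $\mathfrak s$. Moreover $w_F(\operatorname{ad}H|_{\mathfrak n})=w_F(\operatorname{ad}Y|_{\mathfrak n})=w_F(D)\le0$, contrary to Lemma \ref{lem:pairing}.
\end{proof}

\section{Sufficiency for one-dimensional extensions}\label{sec:suff}

\begin{proposition}\label{prop:A}
Let $A\in\operatorname{Der}(\mathfrak n)$ and $D=A^{\mathbb R}$, $J=A^{i\mathbb R}$, $N=A^n$. If $D$ is good and $\tau:=\operatorname{tr}D>0$, then $\mathbb RY\ltimes_A\mathfrak n$ admits a $\operatorname{Ric}<0$ metric.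
\end{proposition}

As in Section \ref{sec:heis} we solve an equation on a family of metrics. The family is chosen so that $D$ stays symmetric and $J$ stays skew. Then $J$ drops out of the curvature, and every direction in which the metrics can degenerate commutes with $D$, so that goodness applies to it. The nilpotent part $N$ is the difficulty. It can be made small by conjugation in $GL(\mathfrak n)$, but the conjugation changes the bracket at the same time. We switch $N$ on by a homotopy $\sigma N$, $0\le\sigma\le1$, compute a degree at $\sigma=0$, and show that solutions cannot escape to infinity along the homotopy.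

We use these properties of the Brouwer degree. To a continuous map $\Phi$ from a closed ball of a Euclidean space to that space, without zeros on the boundary sphere, one assigns an integer $\deg\Phi$. It is invariant under homotopies without zeros on the sphere, it equals $1$ for the identity on a ball centered at $0$, and $\deg\Phi\ne0$ implies that $\Phi$ has a zero.

\subsection{The equation}

Fix an inner product on $\mathfrak n$ for which $D$ is symmetric and $J$ is skew: declare the eigenspaces of $D$, which are $J$-invariant, to be orthogonal, and on each of them average an inner product over the compact closure of $\{e^{sJ}:s\in\mathbb R\}$. Let $G$ be the group of all $g\in GL(\mathfrak n)$ commuting with $D$ and $J$, and let $\mathfrak p$ be the Euclidean space of symmetric operators commuting with $D$ and $J$. Then $\exp\mathfrak p\subset G$. Since $D^t=D$ and $J^t=-J$, the transpose of an operator commuting with $D$ and $J$ commutes with $D$ and $J$.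

For $g\in G$ consider the metric on $\mathbb RY\ltimes_A\mathfrak n$ with $|Y|=1$, $Y\perp\mathfrak n$, and $\langle g\cdot,g\cdot\rangle$ on $\mathfrak n$. The map $xY+X\mapsto xY+gX$ is an isometric isomorphism onto the fixed Euclidean space $\mathbb RY\oplus\mathfrak n$ with bracket $\mu_g=g\cdot\mu$ on $\mathfrak n$ and derivation
\[
A_g=gAg^{-1}=D+J+N_g,\qquad N_g=gNg^{-1}.
\]
Here $D,J,N_g$ are derivations of $\mu_g$, and $D,J$ commute with $N_g$ and $N_g^t$. We evaluate Lemma \ref{lem:onedim}. We have $\operatorname{tr}A_g=\tau$, $A_g^t=D-J+N_g^t$, $[A_g,A_g^t]=[N_g,N_g^t]$ and $S(A_g)=D+S(N_g)$. The operators $N_g^2$ and $DN_g$ are nilpotent, so $|S(N_g)|^2=\frac12|N_g|^2$ by \eqref{eq:sym} and $\langle D,S(N_g)\rangle=\operatorname{tr}(DN_g)=0$. By (F2), $\operatorname{tr}(D\operatorname{ad}_{\mu_g}X)=\operatorname{tr}(J\operatorname{ad}_{\mu_g}X)=0$. For a skew-symmetric bilinear map $\lambda$ and an operator $\nu$ on $\mathfrak n$ define $v(\lambda,\nu)\in\mathfrak n$ by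
\[
\langle v(\lambda,\nu),X\rangle=\tfrac12\langle\nu,\operatorname{ad}_\lambda X\rangle=\tfrac12\operatorname{tr}(\nu^t\operatorname{ad}_\lambda X).
\]
With $v=v(\mu_g,N_g)$ and $c=|D|^2+\frac12|N_g|^2$, which is positive because $\tau\ne0$, we obtain
\[
\operatorname{Ric}(Y,Y)=-c,\qquad\operatorname{Ric}(Y,X)=-\langle v,X\rangle,\qquad R:=\operatorname{Ric}|_{\mathfrak n}=M_{\mu_g}+\tfrac12[N_g,N_g^t]-\tau S(N_g)-\tau D .
\]
Completing the square,
\[
\operatorname{Ric}(xY+X,xY+X)=-c\big(x+\langle v,X\rangle/c\big)^2+\langle(R+vv^t/c)X,X\rangle ,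
\]
so $\operatorname{Ric}<0$ if and only if $R+vv^t/c<0$.

For $\lambda,\nu$ as above and $q$ symmetric, put
\begin{equation}\label{eq:Psi}
\Psi(\lambda,\nu,q)=M_\lambda+\tfrac12[\nu,\nu^t]+\frac{v(\lambda,\nu)\,v(\lambda,\nu)^t}{|D|^2+\frac12|\nu|^2}-\tau S(\nu)+q-\tau D ,
\end{equation}
a continuous function of $(\lambda,\nu,q)$, and for $g\in G$, $\sigma\in[0,1]$ put
\[
Z_\sigma(g)=\Psi(\mu_g,\sigma N_g,gg^t).
\]
Since $Z_1(g)=R+vv^t/c+gg^t$, a zero of $Z_1$ gives $R+vv^t/c=-gg^t<0$ and hence a $\operatorname{Ric}<0$ metric. The term $gg^t$ turns the inequality into an equation, and it will also keep $g$ bounded at zeros.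

\begin{lemma}\label{lem:inp}
$Z_\sigma(g)\in\mathfrak p$ for all $g\in G$ and $\sigma\in[0,1]$.
\end{lemma}

\begin{proof}
All terms are symmetric. The operators $D$, $gg^t$, $S(N_g)$ and $[N_g,N_g^t]$ commute with $D$ and $J$, because $D$, $g$, $N_g$ and their transposes do. Write $\lambda=\mu_g$. The maps $e^{sJ}$ are orthogonal automorphisms of $\lambda$, so they commute with $M_\lambda$, and so does $J$. In an orthonormal basis with $De_i=d_ie_i$, a derivation satisfies $d_l=d_i+d_j$ whenever $\lambda_{ijl}\ne0$, and \eqref{eq:M} reads
\[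
\langle M_\lambda e_a,e_b\rangle=-\tfrac12\sum_{i,l}\lambda_{ail}\lambda_{bil}+\tfrac14\sum_{i,j}\lambda_{ija}\lambda_{ijb}.
\]
A nonzero term in the first sum gives $d_a=d_l-d_i=d_b$, and one in the second gives $d_a=d_i+d_j=d_b$. So $M_\lambda$ commutes with $D$. Finally let $E\in\{D,J\}$ and $v=v(\lambda,N_g)$; note $v(\lambda,\sigma N_g)=\sigma v$. Then
\[
2\langle v,EX\rangle=\operatorname{tr}(N_g^t[E,\operatorname{ad}_\lambda X])=\operatorname{tr}([N_g^t,E]\operatorname{ad}_\lambda X)=0
\]
for all $X$, so $E^tv=0$. As $E^t=\pm E$, we get $Evv^t=0=vv^tE$.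
\end{proof}

We therefore have maps $\Phi_\sigma:\mathfrak p\to\mathfrak p$, $\Phi_\sigma(P)=Z_\sigma(\exp P)$, jointly continuous in $(\sigma,P)$.

\subsection{The degree at $\sigma=0$}

\begin{lemma}\label{lem:degree}
There is $\rho_0>0$ such that $\langle\Phi_0(tP),P\rangle>0$ for all unit vectors $P\in\mathfrak p$ and all $t\ge\rho_0$. Hence $\deg\Phi_0=1$ on every ball of radius $\rho\ge\rho_0$ centered at $0$.
\end{lemma}

\begin{proof}
Let $P\in\mathfrak p$ be a unit vector, $Pe_i=a_ie_i$ in an orthonormal basis, and $w_{ijl}=a_l-a_i-a_j$. We have $\Phi_0(tP)=M_{\exp(tP)\cdot\mu}+\exp(2tP)-\tau D$, so by \eqref{eq:pairM} and \eqref{eq:scale}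
\[
\psi_P(t):=\langle\Phi_0(tP),P\rangle=\tfrac14\sum_{i,j,l}w_{ijl}\,e^{2tw_{ijl}}\mu_{ijl}^2+\sum_ia_ie^{2ta_i}-\tau\operatorname{tr}(DP).
\]
For real $w$ the function $t\mapsto we^{2tw}$ has derivative $2w^2e^{2tw}\ge0$, and as $t\to\infty$ it tends to $\infty$ if $w>0$ and to $0$ if $w\le0$. So $\psi_P$ is nondecreasing. If some $a_i>0$, or if $w_{ijl}>0$ for some triple with $\mu_{ijl}\ne0$, then $\psi_P(t)\to\infty$. Otherwise $K=-P$ is nonzero, $K\ge0$, $K$ commutes with $D$ and satisfies \eqref{eq:filt}; then $\psi_P(t)\to\tau\operatorname{tr}(DK)$, which is positive because $\tau>0$ and $D$ is good. In both cases $\psi_P(t_P)>0$ for some $t_P>0$. By continuity $\psi_{P'}(t_P)>0$ for all unit $P'$ near $P$, and by monotonicity $\psi_{P'}(t)>0$ for $t\ge t_P$. Finitely many such neighborhoods cover the unit sphere of $\mathfrak p$; let $\rho_0$ be the largest of the corresponding $t_P$. On a sphere of radius $\rho\ge\rho_0$ the homotopy $(1-s)\Phi_0+s\operatorname{Id}$ has positive inner product with the position vector, so it has no zero there.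
\end{proof}

\subsection{Bounds at zeros}

For $\sigma>0$ the terms containing $N_g$ have no evident sign when paired with $P$, so the previous argument does not extend. We only need to exclude zeros at infinity, and at a zero more is known. Pairing the equation with an operator adapted to the nilpotency of $\mu$ and $N$ makes all unknown terms nonnegative at once.

\begin{lemma}\label{lem:bounds}
There is a constant $C$ such that $Z_\sigma(g)=0$, $g\in G$, $\sigma\in[0,1]$ imply $|\mu_g|,\ |\sigma N_g|,\ |g|\le C$.
\end{lemma}

\begin{proof}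
As in (F2), the solvable Lie algebra $\mathbb RN+\operatorname{ad}\mathfrak n$ is triangular over $\mathbb C$, and $N$ and $\operatorname{ad}\mathfrak n$ are strictly triangular, so all its elements are nilpotent. Engel's theorem gives a complete flag $\mathfrak n=U_1\supset U_2\supset\dots\supset U_{m+1}=0$ with $[\mathfrak n,U_i]\subset U_{i+1}$ and $NU_i\subset U_{i+1}$. Given $g$, choose an orthonormal basis with $gU_i=\langle e_i,\dots,e_m\rangle$ and let $Te_i=3^ie_i$. Put $\nu=\sigma N_g$.

Since $[U_i,U_j]\subset U_{\max(i,j)+1}$, a structure constant $(\mu_g)_{ijl}$ is nonzero only if $l>r:=\max(i,j)$, and then $3^l-3^i-3^j\ge3^{r+1}-2\cdot3^r\ge3$. So $\operatorname{tr}(M_{\mu_g}T)\ge\frac34|\mu_g|^2$ by \eqref{eq:pairM}. An entry $\nu_{lj}$ is nonzero only if $l>j$, and then $3^l-3^j\ge6$. So $\frac12\operatorname{tr}([\nu,\nu^t]T)\ge3|\nu|^2$ by \eqref{eq:pairN}, and $\operatorname{tr}(S(\nu)T)=\sum_l3^l\nu_{ll}=0$. Since $T\ge3\operatorname{Id}$, we have $\operatorname{tr}(vv^tT)\ge0$ for every vector $v$ and $\operatorname{tr}(gg^tT)\ge3|g|^2$. Now $\operatorname{tr}(Z_\sigma(g)T)=0$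 gives
\[
\tfrac34|\mu_g|^2+3|\nu|^2+3|g|^2\le\tau\operatorname{tr}(DT)\le\tau|D|\,|T|,
\]
and $|T|$ depends only on $m$.
\end{proof}

\subsection{An estimate for the mixed term}

Along a sequence of zeros escaping in a direction $K$, the brackets $\mu_g$ and the operators $\sigma N_g$ converge by Lemma \ref{lem:bounds} to limits $\lambda$ and $\nu$, and these satisfy the inequalities opposite to \eqref{eq:filt}. When the limit equation is paired with $K$, every term has the desired sign except the one containing $vv^t$, which comes from $\operatorname{Ric}(Y,\mathfrak n)$. It has to be absorbed by $\operatorname{tr}(M_\lambda K)$.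

\begin{lemma}\label{lem:mixed}
Let $Ke_i=k_ie_i$ in an orthonormal basis of $\mathfrak n$, with all $k_i\ge0$. Let $\lambda$ be a skew-symmetric bilinear map and $\nu$ an operator such that
\[
\lambda_{ijl}\ne0\Rightarrow k_l\le k_i+k_j,\qquad\nu_{lj}\ne0\Rightarrow k_l\le k_j .
\]
Put $\Omega=\sum_l\sum_{i<j}(k_i+k_j-k_l)\lambda_{ijl}^2$ and $v=v(\lambda,\nu)$. Then $\langle Kv,v\rangle\le\frac14|\nu|^2\,\Omega$.
\end{lemma}

\begin{proof}
Let $u$ be a unit vector, $\epsilon_i=\sqrt{k_i}\,u_i$, and let $x^l=(\nu_{lj})_j$ be the $l$th row of $\nu$. Since $2v_i=\sum_{j,l}\nu_{lj}\lambda_{ijl}$ and $\lambda_{ijl}=-\lambda_{jil}$,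
\begin{equation}\label{eq:mixed}
2\langle K^{1/2}v,u\rangle=\sum_l\sum_{i,j}\epsilon_i\lambda_{ijl}x^l_j=\sum_l\sum_{i<j}\lambda_{ijl}\,(\epsilon_ix^l_j-\epsilon_jx^l_i).
\end{equation}
Fix $l$ and write $x=x^l$, $\omega_{ij}=k_i+k_j-k_l$, $\Omega_l=\sum_{i<j}\omega_{ij}\lambda_{ijl}^2$; all terms of $\Omega_l$ are nonnegative. Let $I$ be the set of pairs $i<j$ with $\epsilon_ix_j\ne0$ or $\epsilon_jx_i\ne0$; only these contribute to the inner sum. If $\epsilon_ix_j\ne0$, then $k_i>0$ and $k_j\ge k_l$, so $\omega_{ij}\ge k_i>0$; in the other case $\omega_{ij}\ge k_j>0$. By the Cauchy--Schwarz inequality the inner sum is at most $\Omega_l^{1/2}Q^{1/2}$, where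
\[
Q=\sum_{(i,j)\in I}\frac{(\epsilon_ix_j-\epsilon_jx_i)^2}{\omega_{ij}}=\int_0^\infty\sum_{(i,j)\in I}e^{-s\omega_{ij}}(\epsilon_ix_j-\epsilon_jx_i)^2\,ds .
\]
The integral representation of $1/\omega_{ij}$ separates the indices $i$ and $j$. Put $p_i(s)=e^{-sk_i/2}\epsilon_i$ and $r_j(s)=e^{-s(k_j-k_l)/2}x_j$. Then $p_ir_j-p_jr_i=e^{-s\omega_{ij}/2}(\epsilon_ix_j-\epsilon_jx_i)$, and Lagrange's identity $\sum_{i<j}(p_ir_j-p_jr_i)^2=|p|^2|r|^2-\langle p,r\rangle^2$ bounds the integrand by $|p|^2|r|^2$. We have $|r|^2\le|x|^2$ because $k_j\ge k_l$ whenever $x_j\ne0$. Therefore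
\[
Q\le|x|^2\int_0^\infty\sum_{k_i>0}k_ie^{-sk_i}u_i^2\,ds=|x|^2\sum_{k_i>0}u_i^2\le|x|^2 .
\]
Summing over $l$ and using Cauchy--Schwarz again, $2\langle K^{1/2}v,u\rangle\le\sum_l\Omega_l^{1/2}|x^l|\le\Omega^{1/2}|\nu|$. The supremum over $u$ gives $4|K^{1/2}v|^2\le\Omega|\nu|^2$.
\end{proof}

\begin{remark}
Applying Cauchy--Schwarz to the sum over ordered pairs in \eqref{eq:mixed} replaces $\Omega_l$ by $2\Omega_l$ and yields only the constant $\frac12$. With that constant the right side of \eqref{eq:limit} below would be bounded only by a quantity that is positive when $\Omega>0$ and $|\nu|^2>2|D|^2$. The antisymmetry of $\lambda$, used through Lagrange's identity, gains the factor $2$ that the proof needs.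
\end{remark}

\subsection{No escape to infinity}

\begin{lemma}\label{lem:compact}
The set of all $P\in\mathfrak p$ with $\Phi_\sigma(P)=0$ for some $\sigma\in[0,1]$ is bounded.
\end{lemma}

\begin{proof}
Suppose that $\Phi_{\sigma_p}(P_p)=0$ with $t_p=|P_p|\to\infty$. Put $K_p=-P_p/t_p$, $g_p=\exp P_p=\exp(-t_pK_p)$ and $\nu_p=\sigma_pN_{g_p}$, and choose orthonormal bases with $K_pe_i^p=k_i^pe_i^p$. By compactness and Lemma \ref{lem:bounds}, along a subsequence
\[
K_p\to K,\quad e_i^p\to e_i,\quad k^p_i\to k_i,\quad\mu_{g_p}\to\lambda,\quad\nu_p\to\nu,\quad g_pg_p^t\to q .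
\]
Then $Ke_i=k_ie_i$, $|K|=1$, $[K,D]=0$, and $\Psi(\lambda,\nu,q)=0$ by continuity. Components with superscript $p$ refer to the basis $e^p$, the others to the basis $e$.

\emph{The operator $g_p$.} Its eigenvalues $e^{-t_pk_i^p}$ are at most $C$, so $k_i^p\ge-(\log C)/t_p$ and $k_i\ge0$. If $k_i>0$, then $qe_i=\lim e^{-2t_pk_i^p}e_i^p=0$. Hence $\operatorname{tr}(qK)=0$.

\emph{The bracket.} By \eqref{eq:scale}, $(\mu_{g_p})^p_{ijl}=e^{-t_p(k_l^p-k_i^p-k_j^p)}\mu^p_{ijl}$. If $k_l<k_i+k_j$, the exponential tends to $\infty$ while the left side is bounded, so $\mu_{ijl}=\lim\mu_{ijl}^p=0$. Thus $K$ satisfies \eqref{eq:filt}, and $\operatorname{tr}(DK)>0$ because $D$ is good. If $k_l>k_i+k_j$, the exponential tends to $0$ while $\mu^p_{ijl}$ is bounded, so $\lambda_{ijl}=0$.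

\emph{The nilpotent part.} By \eqref{eq:scale}, $(\nu_p)^p_{lj}=\sigma_pe^{-t_p(k_l^p-k_j^p)}N^p_{lj}$, so $\nu_{lj}=0$ if $k_l>k_j$. Thus $\nu$ is block triangular with respect to the eigenspaces of $K$. It is nilpotent, as a limit of operators with $\nu_p^m=0$, so its diagonal blocks are nilpotent and $\operatorname{tr}(S(\nu)K)=\operatorname{tr}(\nu K)=0$.

So $K,\lambda,\nu$ satisfy the hypotheses of Lemma \ref{lem:mixed}. In its notation $\operatorname{tr}(M_\lambda K)=-\frac12\Omega$ by \eqref{eq:pairM}, with $\Omega\ge0$, and $\frac12\operatorname{tr}([\nu,\nu^t]K)\le0$ by \eqref{eq:pairN}. Pairing $\Psi(\lambda,\nu,q)=0$ with $K$ gives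
\begin{equation}\label{eq:limit}
\tau\operatorname{tr}(DK)\le-\tfrac12\Omega+\frac{\langle Kv,v\rangle}{|D|^2+\frac12|\nu|^2}.
\end{equation}
By Lemma \ref{lem:mixed} the right side is at most
\[
-\tfrac12\Omega\Big(1-\frac{\frac12|\nu|^2}{|D|^2+\frac12|\nu|^2}\Big)\le0 .
\]
This contradicts $\tau>0$ and $\operatorname{tr}(DK)>0$.
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:A}]
By Lemma \ref{lem:compact} there is $\rho\ge\rho_0$ such that no $\Phi_\sigma$, $\sigma\in[0,1]$, vanishes on the sphere of radius $\rho$ in $\mathfrak p$. On the ball of radius $\rho$, homotopy invariance and Lemma \ref{lem:degree} give $\deg\Phi_1=\deg\Phi_0=1$. So $Z_1$ has a zero in $G$, and the corresponding metric has $\operatorname{Ric}<0$.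
\end{proof}

\section{From $\mathbb RY+\mathfrak n$ to $\mathfrak s$}\label{sec:ext}

\begin{proposition}\label{prop:B}
Let $\mathfrak s$ be solvable with nilradical $\mathfrak n$, and let $Y\in\mathfrak s$ with $\operatorname{tr}\operatorname{ad}Y\ne0$. If $\mathfrak s_Y=\mathbb RY+\mathfrak n$ admits a $\operatorname{Ric}<0$ metric, then so does $\mathfrak s$.
\end{proposition}

We extend the metric of $\mathfrak s_Y$ by making a complementary subspace orthogonal and its vectors very long. The Ricci forms of these metrics converge to a quadratic form $\mathcal R$ on $\mathfrak s$ that equals $\operatorname{Ric}_{\mathfrak s_Y}$ on $\mathfrak s_Y$ and $-|S(\operatorname{ad}Z|_{\mathfrak s_Y})|^2$ at a vector $Z$ of the complement. Two things can prevent $\mathcal R$ from being negative definite: the mixed terms, which we remove by the choice of the complement, and vectors acting skew-symmetrically.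

\begin{example}
Let $\mathfrak s=\langle y,z\rangle\ltimes\mathbb R^2$ with $[y,z]=0$, $\operatorname{ad}y=\operatorname{Id}$ on $\mathbb R^2$, $[z,e_1]=e_2$, $[z,e_2]=-e_1$. The nilradical is $\mathbb R^2$, and $\mathfrak s_y$ has $\operatorname{Ric}<0$ for every inner product on $\mathbb R^2$ with $y\perp\mathbb R^2$. If $y,e_1,e_2$ are orthonormal and $z$ is orthogonal to them, of any length, then $H=2y$ and \eqref{eq:ricci} gives $\operatorname{Ric}(z,z)=-|S(\operatorname{ad}z)|^2=0$. If instead $e_1\perp e_2$ have different lengths, then $\operatorname{ad}z$ is not skew and $\operatorname{Ric}(z,z)<0$.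
\end{example}

The next lemma shows that such a perturbation is always available. It uses that $\mathfrak n$ is the full nilradical, through (F3).

\begin{lemma}\label{lem:skew}
Arbitrarily close to any inner product on $\mathfrak n$ there is one for which no $W\in\mathfrak s\setminus\mathfrak n$ has $\operatorname{ad}W|_{\mathfrak n}$ skew.
\end{lemma}

\begin{proof}
For a symmetric bilinear form $\gamma$ on $\mathfrak n$ and $W\in\mathfrak s$ define the symmetric form
\[
\Lambda_\gamma(W)(X,X')=\gamma([W,X],X')+\gamma(X,[W,X']).
\]
It is linear in $\gamma$ and in $W$ and vanishes for $W\in\mathfrak z(\mathfrak n)$, so $\Lambda_\gamma$ is a linear map on $\bar{\mathfrak s}=\mathfrak s/\mathfrak z(\mathfrak n)$. For positive definite $\gamma$, the operator $\operatorname{ad}W|_{\mathfrak n}$ is $\gamma$-skew if and only if $\Lambda_\gamma(W)=0$.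

\emph{There is an inner product $\gamma^*$ with $\Lambda_{\gamma^*}$ injective on $\bar{\mathfrak s}$.} Let $\mathfrak n=I_1\supset I_2\supset\cdots$ be a composition series of the $\mathfrak s$-module $\mathfrak n$. By Lie's theorem the complexification of the irreducible factor $I_j/I_{j+1}$ contains a common eigenvector $u'+iu''$, and $\langle u',u''\rangle$ is invariant, so the factor has dimension $1$ or $2$. In dimension $2$, if $W(u'+iu'')=(\xi+i\eta)(u'+iu'')$, then $Wu'=\xi u'-\eta u''$ and $Wu''=\eta u'+\xi u''$, so $W$ has the matrix $\Theta=\begin{pmatrix}\xi&\eta\\-\eta&\xi\end{pmatrix}$ in the basis $(u',u'')$. Choose complements $V_j$ of $I_{j+1}$ in $I_j$, and let $\gamma^*$ make them orthogonal and have Gram matrix $b=\operatorname{diag}(1,2)$ on each two-dimensional $V_j$, in the basis corresponding to $(u',u'')$. Let $\operatorname{ad}W|_{\mathfrak n}$ be $\gamma^*$-skew. It preserves $I_j$ and $I_{j+1}$, hence $V_j=I_j\cap I_{j+1}^\perp$, and acts on $V_j$ skewly and as on $I_j/I_{j+1}$. If $\dim V_j=1$ it acts by $0$. If $\dim V_j=2$, then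
\[
0=b\Theta+\Theta^tb=\begin{pmatrix}2\xi&-\eta\\-\eta&4\xi\end{pmatrix}
\]
gives $\xi=\eta=0$. So $\operatorname{ad}W|_{\mathfrak n}=0$, then $W\in\mathfrak n$ by (F3), and $W\in\mathfrak z(\mathfrak n)$.

\emph{Perturbation.} Let $d=\dim\bar{\mathfrak s}$. In fixed bases some $d\times d$ minor of $\Lambda_{\gamma^*}$ is nonzero. For a given inner product $\gamma_0$, the same minor of $\Lambda_{\gamma_0+\varepsilon\gamma^*}=\Lambda_{\gamma_0}+\varepsilon\Lambda_{\gamma^*}$ is a polynomial in $\varepsilon$ whose coefficient of $\varepsilon^d$ is that nonzero minor. It has finitely many roots, so for all small $\varepsilon>0$ only elements of $\mathfrak z(\mathfrak n)\subset\mathfrak n$ act skewly for $\gamma_0+\varepsilon\gamma^*$.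
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:B}]
Let $\theta(V)=\operatorname{tr}\operatorname{ad}V$ for $V\in\mathfrak s$. By (F1), $\theta$ vanishes on $\mathfrak n$, so $Y\notin\mathfrak n$; moreover $\mathfrak s_Y$ is an ideal, and $\theta(W)=\operatorname{tr}(\operatorname{ad}W|_{\mathfrak s_Y})$ for $W\in\mathfrak s_Y$. Start from a $\operatorname{Ric}<0$ metric on $\mathfrak s_Y$, let $y$ be a unit vector orthogonal to $\mathfrak n$, and perturb the metric on $\mathfrak n$ only, keeping $|y|=1$ and $y\perp\mathfrak n$. By Lemma \ref{lem:skew} and openness we obtain a $\operatorname{Ric}<0$ metric $\langle\,,\rangle$ on $\mathfrak s_Y$ such that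
\begin{equation}\label{eq:star}
\text{no }V\in\mathfrak s\setminus\mathfrak n\text{ has }\operatorname{ad}V|_{\mathfrak n}\text{ skew.}
\end{equation}
Its mean curvature vector is $H=\theta(y)y$. Let $\mathfrak c$ be a complement of $\mathfrak n$ in $\ker\theta$. Since $\theta(Y)\ne0$, we have $\mathfrak s=\mathfrak c\oplus\mathfrak s_Y$. This is where the hypothesis on $Y$ enters: a complement inside $\ker\theta$ keeps the mean curvature vector equal to $H$ when the metric is extended. For $V\in\mathfrak s$ put $L_V=\operatorname{ad}V|_{\mathfrak s_Y}$, and let $E_j$ be an orthonormal basis of $\mathfrak s_Y$.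

\emph{The limit form.} Let $Z\mapsto X_Z$ be a linear map $\mathfrak c\to\mathfrak n$, to be chosen later. Put $Z'=Z+X_Z$ and $\mathfrak c'=\{Z':Z\in\mathfrak c\}\subset\ker\theta$, and fix a basis $Z'_1,\dots,Z_b'$ of $\mathfrak c'$. For $\varepsilon>0$ take the metric on $\mathfrak s=\mathfrak c'\oplus\mathfrak s_Y$ for which the sum is orthogonal, the restriction to $\mathfrak s_Y$ is $\langle\,,\rangle$, and $\varepsilon Z_1',\dots,\varepsilon Z_b'$ are orthonormal. Its mean curvature vector is orthogonal to $\mathfrak c'$ and represents $\theta$ on $\mathfrak s_Y$, so it is $H$. Fix $V=Z'+W$ with $W\in\mathfrak s_Y$ and evaluate \eqref{eq:ricci} in the basis $\varepsilon Z_i',E_j$. All brackets lie in $\mathfrak n$, where the metric does not depend on $\varepsilon$, and their inner product with $V$ is their inner product with $W$. Each occurrence of a basis vector $\varepsilon Z_i'$ in a bracket contributes a factor $\varepsilon$. So the first term is $-\frac12|L_V|^2+O(\varepsilon^2)$ and the third is $\frac14\sum_{j,k}\langle[E_j,E_k],W\rangle^2+O(\varepsilon^2)$. Since $\operatorname{ad}V$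 maps $\mathfrak s$ into $\mathfrak s_Y$, we have $B(V,V)=\operatorname{tr}L_V^2$. The fourth term is $-\langle[H,V],W\rangle$. By \eqref{eq:sym}, the Ricci forms $\operatorname{Ric}_\varepsilon$ converge, as quadratic forms on the vector space $\mathfrak s$, to the form with polarization
\begin{multline}\label{eq:R}
\mathcal R(V_1,V_2)=-\langle S(L_{V_1}),S(L_{V_2})\rangle+\tfrac14\sum_{j,k}\langle[E_j,E_k],W_1\rangle\langle[E_j,E_k],W_2\rangle\\
-\tfrac12\langle[H,V_1],W_2\rangle-\tfrac12\langle[H,V_2],W_1\rangle ,
\end{multline}
where $W_i$ is the component of $V_i$ in $\mathfrak s_Y$ along $\mathfrak c'$. It suffices to choose the $X_Z$ so that $\mathcal R$ is negative definite. On $\mathfrak s_Y$, $\mathcal R$ is the Ricci form of $\mathfrak s_Y$, which is negative definite.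

\emph{The mixed terms.} The form $\mathcal R$ depends on the $X_Z$, so we express its mixed terms by a form that does not. For $V\in\mathfrak s$, $W\in\mathfrak s_Y$ put
\[
\beta(V,W)=-\langle S(L_V),S(L_W)\rangle-\tfrac12\langle[H,V],W\rangle .
\]
For $V_1=Z'\in\mathfrak c'$ we have $W_1=0$, and \eqref{eq:R} gives $\mathcal R(Z',W)=\beta(Z',W)$. For $V_1=W_1=y$, the second and fourth terms of \eqref{eq:R} vanish because brackets are orthogonal to $y$, so $\mathcal R(y,W)=\beta(y,W)$ as well.

The restriction of $\beta$ to $\mathfrak s_Y\times\mathfrak s_Y$ is nondegenerate. Indeed, for $0\ne W\in\mathfrak s_Y$, the inequality $\mathcal R(W,W)<0$ and the nonnegativity of the second term of \eqref{eq:R} give $|S(L_W)|^2+\langle[H,W],W\rangle>0$, and hence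
\[
-\beta(W,W)=\tfrac12|S(L_W)|^2+\tfrac12\big(|S(L_W)|^2+\langle[H,W],W\rangle\big)>0 .
\]
So $W'\mapsto\beta(W',\cdot)$ is injective, hence an isomorphism $\mathfrak s_Y\to\mathfrak s_Y^*$. For each $Z\in\mathfrak c$ there is thus a unique $W_Z\in\mathfrak s_Y$, linear in $Z$, with $\beta(Z+W_Z,W)=0$ for all $W\in\mathfrak s_Y$. Write $W_Z=X_Z-\kappa_Zy$ with $X_Z\in\mathfrak n$, $\kappa_Z\in\mathbb R$. This is our choice of $X_Z$; it determines $Z'$, $\mathfrak c'$ and $\mathcal R$. Put $Z''=Z+W_Z=Z'-\kappa_Zy$. For all $W\in\mathfrak s_Y$,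
\[
\mathcal R(Z'',W)=\beta(Z',W)-\kappa_Z\beta(y,W)=\beta(Z+W_Z,W)=0 .
\]
So $\mathfrak s=\{Z'':Z\in\mathfrak c\}\oplus\mathfrak s_Y$ is an $\mathcal R$-orthogonal decomposition.

\emph{The complement.} For $V_1=V_2=Z''$ we have $W_1=W_2=-\kappa_Zy$, which is orthogonal to all brackets, so $\mathcal R(Z'',Z'')=-|S(L_{Z''})|^2$. If this vanished for some $Z\ne0$, then $L_{Z''}$ would be skew, and so would its restriction to the invariant subspace $\mathfrak n$, while $Z''\notin\mathfrak s_Y$. This contradicts \eqref{eq:star}. Hence $\mathcal R$ is negative definite, and $\operatorname{Ric}_\varepsilon<0$ for small $\varepsilon$.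
\end{proof}

\section{Proof of the theorem}\label{sec:end}

\begin{proof}[Proof of Theorem \ref{thm:main}]
Part (a) and the equivalence of the two conditions on $(\operatorname{ad}Y|_{\mathfrak n})^{\mathbb R}$ in (b) are Proposition \ref{prop:cone}. If $\mathfrak s$ admits a $\operatorname{Ric}<0$ metric, Proposition \ref{prop:nec} provides $Y$. Conversely, let $D=(\operatorname{ad}Y|_{\mathfrak n})^{\mathbb R}$ be good with $\operatorname{tr}D>0$. By (F1) and (F4), $\operatorname{tr}\operatorname{ad}Y=\operatorname{tr}D>0$, so $Y\notin\mathfrak n$ and $\mathfrak s_Y=\mathbb RY\ltimes_A\mathfrak n$ with $A=\operatorname{ad}Y|_{\mathfrak n}$. By Proposition \ref{prop:A}, $\mathfrak s_Y$ admits a $\operatorname{Ric}<0$ metric, and by Proposition \ref{prop:B} so does $\mathfrak s$.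
\end{proof}

\begin{remark}
The cone has a description in terms of curvature alone:
\[
\mathcal C=\{D\in\mathfrak t(\mathfrak n):\ \operatorname{tr}D>0\text{ and }\mathbb RY\ltimes_D\mathfrak n\text{ admits a }\operatorname{Ric}<0\text{ metric}\}.
\]
The inclusion $\subset$ is Proposition \ref{prop:A}. Conversely, let $D\in\mathfrak t(\mathfrak n)$ have $\operatorname{tr}D>0$, and let $\mathbb RY\ltimes_D\mathfrak n$ admit a $\operatorname{Ric}<0$ metric. Its nilradical is $\mathfrak n$, since $D$ is not nilpotent. By Theorem \ref{thm:main} there is $Y'=xY+X$, $X\in\mathfrak n$, such that $D'=(\operatorname{ad}Y'|_{\mathfrak n})^{\mathbb R}$ is good and $\operatorname{tr}D'=x\operatorname{tr}D>0$; so $x>0$. A nontrivial $D$-invariant filtration $F$ consists of ideals of $\mathfrak n$, so it is invariant under $\operatorname{ad}Y'|_{\mathfrak n}=xD+\operatorname{ad}X$ and hence under $D'$. Then $x\,w_F(D)=w_F(\operatorname{ad}Y'|_{\mathfrak n})=w_F(D')>0$, and $D$ is good.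
\end{remark}

\begin{thebibliography}{9}

\bibitem{Besse}
Besse, \emph{Einstein Manifolds}.

\bibitem{LW}
Jorge Lauret and Cynthia E. Will, \emph{On Ricci negative Lie groups}, arXiv:1912.06204 (2019).

\end{thebibliography}
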